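\title{Scott ranks of completions of countable ultrahomogeneous metric spaces}

\begin{abstract}
A metric space is ultrahomogeneous if every isometry between finite subspaces extends to an isometry of the whole space onto itself, and the Scott rank is an ordinal that measures the failure of this property. We show that the completion of a countable ultrahomogeneous metric space can have arbitrarily large countable Scott rank, and we determine which countable ordinals occur: all except $1$ and the successors of limit ordinals. The spaces are countable Boolean groups with an injective norm. Such a group is ultrahomogeneous, and it can be placed densely in the product of a Cantor group with a discrete group $H$ whose norm is far from injective. The completion then has the Scott rank of $H$, and we control this rank by building $H$ on a well-founded tree.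
\end{abstract}

\section{Introduction}

A metric space $X$ is \emph{ultrahomogeneous} if every isometry between finite subspaces of $X$ extends to an isometry of $X$ onto itself. When this fails, one can ask how long it takes to detect that a given finite isometry does not extend. The back-and-forth relations make this precise.

Let $(M,d)$ be a nonempty metric space, and let $\vec a=(a_1,\dots,a_n)$ and $\vec b=(b_1,\dots,b_n)$ be tuples from $M$ of the same finite length. We write $\vec a x$ for $(a_1,\dots,a_n,x)$. Define $\vec a\equiv_\alpha\vec b$ by recursion on the ordinal $\alpha$:
\begin{itemize}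
\item $\vec a\equiv_0\vec b$ if $d(a_i,a_j)=d(b_i,b_j)$ for all $i,j\le n$;
\item $\vec a\equiv_{\beta+1}\vec b$ if for every $x\in M$ there is $y\in M$ with $\vec a x\equiv_\beta\vec b y$, and for every $y\in M$ there is $x\in M$ with $\vec a x\equiv_\beta\vec b y$;
\item for a limit ordinal $\lambda$, $\vec a\equiv_\lambda\vec b$ if $\vec a\equiv_\beta\vec b$ for all $\beta<\lambda$.
\end{itemize}
In the successor clause we call the given point the \emph{challenge} and the point found for it the \emph{response}. Thus $\vec a\equiv_0\vec b$ says that $a_i\mapsto b_i$ is an isometry between finite subspaces, and $\vec a\equiv_k\vec b$ for finite $k$ says that this isometry survives $k$ successive challenges. Put $\operatorname{sr}(\vec a,\vec b)=-1$ if $\vec a\equiv_\alpha\vec b$ for every ordinal $\alpha$, and otherwise let $\operatorname{sr}(\vec a,\vec b)$ be the least $\alpha$ with $\vec a\not\equiv_\alpha\vec b$. The \emph{Scott rank} of $M$ is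
\[
\operatorname{sr}(M)=\sup\{\operatorname{sr}(\vec a,\vec b)+1 : \vec a,\vec b \text{ tuples from } M \text{ of the same finite length, } \vec a\equiv_0\vec b\},
\]
where $-1+1=0$.

For example, let $M=\{0,1,3\}\subset\mathbb R$. The sets of distances realized from the three points are $\{0,1,3\}$, $\{0,1,2\}$ and $\{0,2,3\}$, so one challenge tells any two points apart. Every pair $\vec a\equiv_0\vec b$ with $\vec a\ne\vec b$ therefore has $\operatorname{sr}(\vec a,\vec b)=1$, and $\operatorname{sr}(M)=2$. At the bottom of the scale, a countable or a complete separable space has Scott rank $0$ exactly when it is ultrahomogeneous (Lemma~\ref{lem:zero}).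

Let $\overline X$ denote the completion of $X$. If $X$ is ultrahomogeneous, one would guess that $\overline X$ is ultrahomogeneous too, or nearly so. This is the case for $\mathbb Q$ and $\mathbb R$, where finite isometries are restrictions of the maps $x\mapsto\pm x+t$. In general, every isometry of $X$ extends to $\overline X$, so isometric tuples from the dense set $X$ cannot be told apart in $\overline X$. For isometric tuples $\vec a,\vec b$ from $\overline X$ one would like to approximate both by tuples from $X$, take isometries of $X$ that match the approximants, and pass to a limit. The weak point is that the approximants have to be \emph{exactly} isometric. Indeed, by a result of P.~Schlicht there is a countable ultrahomogeneous metric space whose completion is not ultrahomogeneous, that is, has Scott rank at least $1$. The following question, posed in \cite{Doucha}, asks how far this can go.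

\begin{quote}
\emph{Is there, for every countable ordinal $\alpha$, a countable ultrahomogeneous metric space $X_\alpha$ with $\operatorname{sr}(\overline{X}_\alpha)\ge\alpha$?}
\end{quote}

The answer is yes, and the countable values of the rank can be determined exactly.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] For every countable ordinal $\eta$ there is a countable ultrahomogeneous metric space $X$, bounded and with locally compact completion, such that $\operatorname{sr}(\overline X)=\sup\{\beta+2:\beta<\eta\}$. In particular, $\eta=\alpha+1$ gives $\operatorname{sr}(\overline X)=\alpha+2\ge\alpha$.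
\item[(2)] A countable ordinal $\sigma$ equals $\operatorname{sr}(\overline X)$ for some countable ultrahomogeneous metric space $X$ if and only if $\sigma\ne1$ and $\sigma$ is not of the form $\lambda+1$ with $\lambda$ a limit ordinal.
\end{enumerate}
\end{theorem}

The construction attacks the weak point above. Our space $X$ is a group with a translation-invariant metric in which two tuples are isometric only if one is a translate of the other. It is ultrahomogeneous because it has so few finite isometries. The completion has many new coincidences between distances, and these can be prescribed almost freely: Section~\ref{sec:reduction} shows that $\operatorname{sr}(\overline X)$ can be made equal to $\operatorname{sr}(H)$ for a countable discrete group $H$ whose norm has arbitrary level sets. Sections~\ref{sec:tree}--\ref{sec:markers} construct $H$ from a well-founded tree and translate the relations $\equiv_\gamma$ on $H$ into statements about ranks in the tree. The theorem follows in Section~\ref{sec:proof}.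

Ordinal products are written so that $\omega(\gamma+1)=\omega\gamma+\omega$; for limit $\gamma$ we have $\omega\gamma=\sup_{\delta<\gamma}\omega\delta$. Also $\sup\emptyset=0$, and $0$ is not a limit ordinal.

\section{The back-and-forth relations}\label{sec:basic}

\begin{lemma}\label{lem:basic}
Let $M$ be a metric space and $\gamma$ an ordinal.
\begin{enumerate}
\item[(a)] If $\varphi$ is an isometry of $M$ onto $M$, then $\vec a\equiv_\gamma\varphi(\vec a)$ for every tuple $\vec a$.
\item[(b)] $\equiv_\gamma$ is an equivalence relation on tuples of each fixed length.
\item[(c)] If $\vec a\equiv_\gamma\vec b$, then $(a_{i_1},\dots,a_{i_m})\equiv_\gamma(b_{i_1},\dots,b_{i_m})$ for any indices $i_1,\dots,i_m$.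
\item[(d)] If $\vec a\equiv_\gamma\vec b$ and $\delta<\gamma$, then $\vec a\equiv_\delta\vec b$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each part is proved by induction on $\gamma$, for all tuples at once. The cases $\gamma=0$ and $\gamma$ limit are immediate from the definition, so let $\gamma=\beta+1$.
In (a), respond to $x$ by $\varphi(x)$ and to $y$ by $\varphi^{-1}(y)$. In (b), reflexivity is (a) for the identity, and the definition is symmetric. If $\vec a\equiv_{\beta+1}\vec b\equiv_{\beta+1}\vec c$ and $x$ is given, find $y$ and then $z$ with $\vec a x\equiv_\beta\vec b y\equiv_\beta\vec c z$; a challenge on the side of $\vec c$ is passed through $\vec b$ in the opposite order. In (c), a response that gives $\vec a x\equiv_\beta\vec b y$ also works for the selected tuples, by induction applied to $\vec ax$ and $\vec by$. In (d), take any $x$ and a response $y$. Then $\vec a x\equiv_\beta\vec b y$ gives $\vec a\equiv_\beta\vec b$ by (c), and induction covers all $\delta<\beta$.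
\end{proof}

By (b), the pair of empty tuples has $\operatorname{sr}=-1$, so only nonempty tuples matter. By (d), if $\vec a\equiv_\beta\vec b$ and $\vec a\not\equiv_{\beta+1}\vec b$, then $\vec a\equiv_0\vec b$ and $\operatorname{sr}(\vec a,\vec b)=\beta+1$.

\begin{lemma}\label{lem:zero}
An ultrahomogeneous space has Scott rank $0$. Conversely, if $M$ is countable, or complete and separable, and $\operatorname{sr}(M)=0$, then $M$ is ultrahomogeneous.
\end{lemma}

\begin{proof}
The first claim follows from Lemma~\ref{lem:basic}(a). For the converse, $\operatorname{sr}(M)=0$ gives that $\equiv_0$ implies $\equiv_1$, so every finite isometry can be extended to have any given point in its domain, or in its range. Let $D\subseteq M$ be countable and dense, with $D=M$ if $M$ is countable. Extend a given finite isometry step by step until its domain and its range both contain $D$. If $D=M$ we are done. If $M$ is complete, an isometry between dense subsets extends to an isometry of $M$ onto $M$.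
\end{proof}

The restriction in Theorem~\ref{thm:main}(2) has nothing to do with completions. It comes from the form of the definition.

\begin{lemma}\label{lem:values}
Let $M$ be a metric space. If $\vec a\equiv_0\vec b$ and $\operatorname{sr}(\vec a,\vec b)\ne-1$, then $\operatorname{sr}(\vec a,\vec b)=\beta+1$ for some $\beta$. Consequently $\operatorname{sr}(M)$ is neither $1$ nor of the form $\lambda+1$ with $\lambda$ a limit ordinal.
\end{lemma}

\begin{proof}
The least $\alpha$ with $\vec a\not\equiv_\alpha\vec b$ is not $0$ by assumption, and it is not a limit by the limit clause. So each term in the supremum that defines $\operatorname{sr}(M)$ is $0$ or of the form $\beta+2$. If the supremum is attained, it has one of these forms. If it is not attained, it is a limit ordinal. None of $0$, $\beta+2$, or a limit equals $1$ or $\lambda+1$.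
\end{proof}

\section{Hiding a discrete group in a completion}\label{sec:reduction}

A \emph{Boolean group} is a group with $g+g=0$ for all $g$; this is the same as a vector space over $\mathbb F_2$. A \emph{norm} on a Boolean group $G$ is a function $N:G\to[0,\infty)$ with $N(g)=0$ exactly for $g=0$, and $N(g+h)\le N(g)+N(h)$. Then $d(g,h)=N(g+h)$ is a metric on $G$, and every translation $x\mapsto x+t$ is an isometry of $G$ onto $G$.

\begin{lemma}\label{lem:injective}
A Boolean group $X$ with an injective norm $N$ is ultrahomogeneous.
\end{lemma}

\begin{proof}
Let $x_i\mapsto y_i$ $(i\le n)$ be an isometry between finite subspaces, $n\ge1$. From $N(x_i+x_j)=N(y_i+y_j)$ we get $x_i+x_j=y_i+y_j$, that is, $x_i+y_i=x_j+y_j$. So $t=x_i+y_i$ does not depend on $i$, and the translation by $t$ extends the given map.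
\end{proof}

This is the reason for working with Boolean groups. An invariant metric on an abelian group puts $g$ and $-g$ at the same distance from $0$, so the distance from $0$ can be injective only if $g=-g$ for all $g$.

We want a group $G$ of large Scott rank with a countable dense subgroup on which the norm is injective. Large rank needs many elements of equal norm. We put these coincidences into a discrete factor $H$, and we add a compact factor $C$, which contributes nothing to the rank and has room for a dense subgroup to avoid the coincidences.

\subsection*{The discrete factor}
Let $H$ be a countable Boolean group and $\nu:H\setminus\{0\}\to\omega$ an arbitrary function. Put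
\[
N_0(0)=0,\qquad N_0(h)=1+3^{-(2\nu(h)+1)}\quad(h\ne0).
\]
The nonzero values lie in $[1,2]$, so $N_0(g+h)\le 2\le N_0(g)+N_0(h)$ when $g,h\neq0$, and $N_0$ is a norm whatever $\nu$ is. Thus any partition of $H\setminus\{0\}$ is the partition into level sets of such a norm. We always regard $H$ as a metric space through $N_0$.

\subsection*{The compact factor}
Let $C=\mathbb F_2^{\,\omega}$ and $f(c)=\sum_{i\ge0}c_i3^{-(2i+2)}$, with the coordinates $c_i$ read as the integers $0$ and $1$. Since $(c+c')_i\le c_i+c'_i$, the function $f$ is a norm, and $f\le 1/8$. If $c$ and $c'$ first differ at coordinate $k$, then $9^{-(k+1)}\le f(c+c')\le 9^{-k}/8$, so $f$ induces the product topology, which is compact. Let $B\subset C$ be the subgroup of finitely supported sequences. It is countable, and each coset of $B$ is dense in $C$.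

\subsection*{The product}
On $G=H\times C$ put $N(h,c)=N_0(h)+f(c)$. This is a norm, bounded by $4/3+1/8$. Points with different first coordinates are at distance at least $1$, and $\{h\}\times C$ is an isometric copy of $C$. So the sets $\{h\}\times C$ are open and compact, and every Cauchy sequence eventually lies in one of them. Hence $G$ is locally compact and complete.

The exponents are chosen so that both summands can be recovered from $N$. A number $\sum_{i\ge0}\varepsilon_i3^{-i}$ with $\varepsilon_i\in\{0,1\}$ determines its digits $\varepsilon_i$: if two digit sequences first differ at $k$, the sums differ by at least $3^{-k}-\sum_{i>k}3^{-i}=3^{-k}/2>0$. In $N(h,c)$ the digit at position $0$ and the digits at odd positions come from $N_0(h)$, and the digit at position $2i+2$ is $c_i$. Therefore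
\begin{equation}\label{eq:digits}
N(h,c)=N(h',c')\iff N_0(h)=N_0(h')\ \text{ and }\ c=c'.
\end{equation}

\begin{example}\label{ex:cube}
Let $H=\mathbb F_2^{\,3}$ with basis $e_1,e_2,e_3$, and choose $\nu$ so that $e_1,e_2$ is the only pair of distinct elements with the same norm.

The compact group $G=H\times C$ is not ultrahomogeneous. The map that fixes $(0,0)$ and sends $(e_1,0)$ to $(e_2,0)$ is an isometry between two-point subspaces. An extension to $G$ would fix $(e_3,0)$, which by \eqref{eq:digits} is the only point of its norm. But the distances from $(e_3,0)$ to $(e_1,0)$ and to $(e_2,0)$ are $N_0(e_1+e_3)\ne N_0(e_2+e_3)$.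

Now let $\Theta:H\to C$ be linear with $\Theta(e_j)$ the indicator of $\{i\in\omega:i\equiv j \pmod 3\}$, and let $X$ be the set of $(h,c)$ such that $c$ agrees with $\Theta(h)$ from some coordinate on. This is a countable dense subgroup of $G$. By \eqref{eq:digits} the norm of $(h,c)$ determines $c$, and for $(h,c)\in X$ the tail of $c$ determines $h$. So $N$ is injective on $X$, and $X$ is ultrahomogeneous by Lemma~\ref{lem:injective}, while $\overline X=G$ is not. The coincidence $N_0(e_1)=N_0(e_2)$ is invisible in $X$, because $X$ never contains both $(e_1,c)$ and $(e_2,c)$.
\end{example}

\begin{proposition}\label{prop:reduction}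
Let $H$ be a countable Boolean group with the norm $N_0$ given by an arbitrary function $\nu:H\setminus\{0\}\to\omega$. Then there is a countable ultrahomogeneous bounded metric space $X$ with locally compact completion such that $\operatorname{sr}(\overline X)=\operatorname{sr}(H)$.
\end{proposition}

\begin{proof}
\emph{The space $X$.} Since $H$ is countable, it has a basis $(e_j)_{j\in J}$ with $J$ countable. Choose pairwise disjoint infinite sets $A_j\subseteq\omega$, and let $\Theta:H\to C$ be the linear map that sends $e_j$ to the indicator of $A_j$. For $h\ne0$, $\Theta(h)$ is the indicator of a nonempty union of sets $A_j$, so $\Theta(h)\notin B$. Let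
\[
X=\{(h,\Theta(h)+b):h\in H,\ b\in B\}.
\]
This is a countable subgroup of $G$, since $\Theta$ is linear. It is dense, since each coset $\Theta(h)+B$ is dense in $C$. So $\overline X=G$, which is bounded and locally compact. If $N(h,\Theta(h)+b)=N(h',\Theta(h')+b')$, then $\Theta(h)+b=\Theta(h')+b'$ by \eqref{eq:digits}. Hence $\Theta(h+h')=b+b'\in B$, which forces $h=h'$ and then $b=b'$. So $N$ is injective on $X$, and $X$ is ultrahomogeneous by Lemma~\ref{lem:injective}.

\emph{The rank of $G$.} Let $\vec x=((a_i,c_i))_{i\le n}$ and $\vec x'=((a'_i,c'_i))_{i\le n}$ be tuples from $G$, $n\ge1$. We show by induction on $\gamma$ that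
\begin{equation}\label{eq:product}
\vec x\equiv_\gamma\vec x' \text{ in } G\iff \vec a\equiv_\gamma\vec a' \text{ in } H \text{ and } c_i+c'_i \text{ does not depend on } i.
\end{equation}
For $\gamma=0$, \eqref{eq:digits} shows that $\vec x\equiv_0\vec x'$ means $N_0(a_i+a_j)=N_0(a'_i+a'_j)$ and $c_i+c_j=c'_i+c'_j$ for all $i,j$, and the latter says that $c_i+c_i'$ is constant. The limit case is immediate. Consider $\gamma+1$; both sides of \eqref{eq:product} are symmetric, so we treat challenges on the left only. Assume the right-hand side, with $t=c_i+c'_i$. Given $(y,c)\in G$, choose $y'\in H$ with $\vec a y\equiv_\gamma\vec a' y'$ and respond with $(y',c+t)$; this works by induction. Now assume the left-hand side. Then $\vec x\equiv_0\vec x'$ by Lemma~\ref{lem:basic}(d), so $c_i+c'_i$ is constant. Given $y\in H$, let $(y',c')$ be a response to $(y,0)$ in $G$. By induction $\vec a y\equiv_\gamma\vec a'y'$.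

By \eqref{eq:product}, $\vec x\equiv_0\vec x'$ implies $\vec a\equiv_0\vec a'$ and $\operatorname{sr}(\vec x,\vec x')=\operatorname{sr}(\vec a,\vec a')$. Every pair $\vec a\equiv_0\vec a'$ from $H$ arises in this way, with all $c_i=c'_i=0$. So the suprema that define $\operatorname{sr}(G)$ and $\operatorname{sr}(H)$ have the same terms.
\end{proof}

\section{A Boolean group built on a well-founded tree}\label{sec:tree}

Fix an ordinal $\eta$ with $1\le\eta<\omega_1$. By Proposition~\ref{prop:reduction} it suffices to find $H$ and $\nu$ with $\operatorname{sr}(H)=\sup\{\beta+2:\beta<\eta\}$. In a well-founded tree, two nodes of different but large ranks look alike until one has descended far below them, which is the behavior we want. A tree is not a group, so we take the group of finitely supported labelings of the tree, and we let the norm of a labeling record its shape and its labels but no ranks.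

\subsection*{The tree}
Let $T$ be the set of finite sequences $((\rho_1,n_1),\dots,(\rho_k,n_k))$, $k\ge0$, with $n_i\in\omega$ and $\omega\eta>\rho_1>\dots>\rho_k$. It is countable. The \emph{root} $r$ is the empty sequence, the \emph{depth} of a node is its length, and the \emph{parent} of a node other than $r$ is obtained by deleting its last entry. Put $\operatorname{rk}r=\omega\eta$, and let the rank of any other node be its last ordinal $\rho_k$. The integers $n_i$ serve only to produce infinitely many copies. We use three properties.
\begin{enumerate}
\item[(T1)] A child has smaller rank than its parent. So if some node $j$ levels below $v$ has rank at least $\mu$, then $\operatorname{rk}v\ge\mu+j$.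
\item[(T2)] For every $\rho<\operatorname{rk}v$, the node $v$ has infinitely many children of rank $\rho$.
\item[(T3)] $\operatorname{rk}v\le\omega\eta$ for all $v\in T$.
\end{enumerate}
A \emph{subtree} is a finite set $F\subseteq T$ that contains $r$ and is closed under taking parents. A \emph{tree isomorphism} is a bijection $\theta:F\to F'$ between subtrees that fixes $r$ and commutes with taking parents. It preserves depth and ancestry, and it need not preserve rank. For an ordinal $\mu$, we call $\theta$ \emph{$\mu$-correct} if
\[
\min(\operatorname{rk}\theta v,\mu)=\min(\operatorname{rk}v,\mu)\qquad\text{for all }v\in F.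
\]
This means that ranks below $\mu$ are preserved exactly and ranks at least $\mu$ go to ranks at least $\mu$. A $\mu$-correct map is $\mu'$-correct for all $\mu'\le\mu$, its inverse and its restrictions to subtrees are $\mu$-correct, and every tree isomorphism is $0$-correct.

\subsection*{The group}
Let $E$ be a countably infinite Boolean group, the group of labels. Let $H$ be the countable Boolean group of finitely supported functions $h:T\to E$. For $e\in E$ and $v\in T$, let $e\mathbf 1_v\in H$ have value $e$ at $v$ and $0$ elsewhere. The \emph{hull} $F(\vec h)$ of a tuple $\vec h=(h_1,\dots,h_n)$, $n\ge0$, is the least subtree that contains all the supports $\operatorname{supp}h_i$; it consists of $r$, the nodes of the supports, and their ancestors.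

A tree isomorphism $\theta:F\to F'$ \emph{carries $h$ to $h'$} if $\operatorname{supp}h\subseteq F$, $\operatorname{supp}h'\subseteq F'$ and $h'\circ\theta=h$ on $F$. It carries $\vec h$ to $\vec h'$ if it carries $h_i$ to $h'_i$ for every $i$. Two facts will be used repeatedly.
\begin{enumerate}
\item[(C1)] If $\theta$ carries $g$ to $g'$ and $h$ to $h'$, then it carries $g+h$ to $g'+h'$.
\item[(C2)] If $\theta$ carries $\vec h$ to $\vec h'$, then it maps $F(\vec h)$ onto $F(\vec h')$, and its restriction to $F(\vec h)$ also carries $\vec h$ to $\vec h'$.
\end{enumerate}
Here (C1) is pointwise addition, and (C2) holds because $\theta$ maps $\operatorname{supp}h_i$ onto $\operatorname{supp}h'_i$ and preserves ancestry.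

Write $h\sim h'$ if some tree isomorphism carries $h$ to $h'$. This is an equivalence relation: for transitivity, restrict both maps to hulls by (C2) and compose. The class of $0$ is $\{0\}$. There are countably many classes; let $\nu:H\setminus\{0\}\to\omega$ be induced by an injection of the nonzero classes into $\omega$, and let $N_0$ be the corresponding norm. Then $N_0(h)=N_0(h')$ if and only if $h\sim h'$.

Translations are isometries, so by Lemma~\ref{lem:basic}(a),(b) we may translate each tuple of a pair separately so that it begins with $0$. Write $0\vec h=(0,h_1,\dots,h_n)$. Then
\begin{equation}\label{eq:zero}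
0\vec h\equiv_0 0\vec h'\iff h_i\sim h'_i \ \text{ and }\ h_i+h_j\sim h'_i+h'_j\ \text{ for all } i,j.
\end{equation}

\begin{example}\label{ex:ranks}
Fix $e\in E\setminus\{0\}$, and let $v,w$ be children of the root. Then $(0,e\mathbf 1_v)\equiv_0(0,e\mathbf 1_w)$, whatever the ranks are. We use two observations. First, if $y\sim e\mathbf 1_t$, then $y=e\mathbf 1_{t'}$ with $t'$ of the same depth as $t$. Second, let $s$ be a proper ancestor of $t$, let $s',t'$ have the depths of $s,t$, and suppose $e\mathbf 1_s+e\mathbf 1_t\sim e\mathbf 1_{s'}+e\mathbf 1_{t'}$. Then $s'$ is an ancestor of $t'$, because the tree isomorphism maps $\{s,t\}$ onto $\{s',t'\}$ and preserves depth and ancestry.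

(i) Let $\operatorname{rk}v=k<\omega$ and $\operatorname{rk}w>k$. By (T2) there is a chain of nodes of ranks $k,k-1,\dots,0$ below $w$, ending in a node $t$ that lies $k+1$ levels below $w$. Challenge with $e\mathbf 1_t$ on the side of $w$. By \eqref{eq:zero} and the two observations, a response is $e\mathbf 1_{t'}$ with $t'$ lying $k+1$ levels below $v$, which contradicts (T1). So $(0,e\mathbf 1_v)\not\equiv_1(0,e\mathbf 1_w)$.

(ii) Let $\eta\ge2$, $\operatorname{rk}v=\omega$ and $\operatorname{rk}w=\omega+1$. Both nodes have arbitrarily long chains below them, so the challenge of (i) is harmless, and Proposition~\ref{prop:dictionary}(a) will show that $(0,e\mathbf 1_v)\equiv_1(0,e\mathbf 1_w)$. Two challenges suffice. Play $e\mathbf 1_u$ with $u$ a child of $w$ of rank $\omega$. The response is $e\mathbf 1_{u'}$ with $u'$ a child of $v$, so $\operatorname{rk}u'=k<\omega$. Now play $e\mathbf 1_t$ with $t$ lying $k+1$ levels below $u$. As in (i) there is no response, so $(0,e\mathbf 1_v)\not\equiv_2(0,e\mathbf 1_w)$.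
\end{example}

One point of $H$ involves finitely many nodes of $T$, with no bound on their number. So one challenge probes every finite amount of rank, and $\gamma$ challenges should probe ranks below $\omega\gamma$. This suggests the following definition. For tuples $\vec h,\vec h'$ from $H$ of the same length $n\ge0$, write $\vec h\approx_\gamma\vec h'$ if some $\omega\gamma$-correct tree isomorphism carries $\vec h$ to $\vec h'$. Such a map is a \emph{witness}, and by (C2) it can be taken from $F(\vec h)$ onto $F(\vec h')$.

\begin{proposition}\label{prop:dictionary}
Let $\vec h,\vec h'$ be tuples from $H$ of the same length.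
\begin{enumerate}
\item[(a)] For every $\gamma$, if $\vec h\approx_\gamma\vec h'$, then $0\vec h\equiv_\gamma0\vec h'$.
\item[(b)] For every $\gamma\ge1$, if $0\vec h\equiv_\gamma0\vec h'$, then $\vec h\approx_\gamma\vec h'$.
\end{enumerate}
\end{proposition}

We prove (a) in Section~\ref{sec:extension} and (b) in Section~\ref{sec:markers}.

\section{Extending correct tree isomorphisms}\label{sec:extension}

To respond to a challenge $x\in H$, we extend the witness over the support of $x$ and transport $x$. Each new node costs one unit of correctness.

\begin{lemma}\label{lem:onenode}
Let $\theta:F\to F'$ be a $(\mu+1)$-correct tree isomorphism, and let $u\notin F$ be a node whose parent $p$ lies in $F$. Then $\theta$ extends to a $\mu$-correct tree isomorphism $F\cup\{u\}\to F'\cup\{u'\}$ for some $u'\notin F'$.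
\end{lemma}

\begin{proof}
Let $\rho=\min(\operatorname{rk}u,\mu)$. By (T1), $\operatorname{rk}p\ge\operatorname{rk}u+1$, so
\[
\min(\operatorname{rk}\theta p,\mu+1)=\min(\operatorname{rk}p,\mu+1)\ge\min(\operatorname{rk}u+1,\mu+1)=\rho+1 .
\]
Hence $\operatorname{rk}\theta p>\rho$. By (T2), $\theta p$ has infinitely many children of rank $\rho$, and one of them, $u'$, lies outside the finite set $F'$. Send $u$ to $u'$. Then $\min(\operatorname{rk}u',\mu)=\rho=\min(\operatorname{rk}u,\mu)$.
\end{proof}

The loss is real. If $\operatorname{rk}p=\mu+2$, $\operatorname{rk}\theta p=\mu+1$ and $\operatorname{rk}u=\mu+1$, then every child of $\theta p$ has rank at most $\mu$, and no extension is $(\mu+1)$-correct.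

\begin{proof}[Proof of Proposition~\ref{prop:dictionary}(a)]
We use induction on $\gamma$. For $\gamma=0$, the witness carries $h_i$ to $h'_i$ and, by (C1), $h_i+h_j$ to $h'_i+h'_j$; apply \eqref{eq:zero}. For limit $\gamma$, a witness for $\approx_\gamma$ is a witness for $\approx_\delta$ for every $\delta<\gamma$.

Let $\theta:F\to F'$ witness $\vec h\approx_{\gamma+1}\vec h'$, and let $x\in H$ be a challenge on the left. Let $F_1\supseteq F$ be a subtree that contains $\operatorname{supp}x$, and let $m=|F_1\setminus F|$. Since $\omega\gamma+m<\omega(\gamma+1)$, the map $\theta$ is $(\omega\gamma+m)$-correct. Add the nodes of $F_1\setminus F$ one at a time, in order of depth. After $m$ applications of Lemma~\ref{lem:onenode} we have an $\omega\gamma$-correct tree isomorphism $\theta_1:F_1\to F'_1$ that extends $\theta$. It still carries $h_i$ to $h'_i$, since $h_i$ vanishes on $F_1\setminus F$ and $h'_i$ vanishes on $F'_1\setminus F'$. Let $y=x\circ\theta_1^{-1}$ on $F'_1$ and $y=0$ elsewhere. Then $\theta_1$ witnesses $\vec h x\approx_\gamma\vec h'y$, so $0\vec h x\equiv_\gamma0\vec h'y$ by induction. For a challenge on the right, argue with $\theta^{-1}$.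
\end{proof}

\section{Recovering tree isomorphisms from distances}\label{sec:markers}

For the converse there are two difficulties. The first appears before ranks enter. By \eqref{eq:zero}, an isometry provides a separate tree isomorphism for each pair of points, and these need not fit together.

\begin{example}\label{ex:pairs}
Let $s,t,u,v$ be distinct children of the root, $e\in E\setminus\{0\}$, and write $[a,b]=e\mathbf 1_a+e\mathbf 1_b$. Put $\vec h=([s,t],[s,u],[s,v])$ and $\vec h'=([s,t],[s,u],[t,u])$. All entries, and all sums of two distinct entries of the same tuple, have the form $[a,b]$ with $a\ne b$, so $0\vec h\equiv_00\vec h'$. But $|F(\vec h)|=5$ and $|F(\vec h')|=4$, so $\vec h\not\approx_0\vec h'$. Thus Proposition~\ref{prop:dictionary}(b) fails for $\gamma=0$.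
\end{example}

One challenge repairs this. We play a function $z$ that gives each node of a subtree its own label, chosen so that the label can still be recognized after adding any $h_i$. Let $\vec h$ be a tuple, $F\supseteq F(\vec h)$ a subtree, and $E_0\le E$ the subgroup generated by all values of the $h_i$. The group $E_0$ is finite and $E$ is infinite, so $E_0$ has infinitely many cosets; this is the only use of the infinity of $E$. A \emph{marker for $\vec h$ on $F$} is a function $z\in H$ that vanishes off $F$ and whose values $z(v)$, $v\in F$, lie in pairwise distinct cosets of $E_0$, all different from $E_0$ itself.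

\begin{lemma}\label{lem:marker}
Let $z$ be a marker for $\vec h$ on $F$, and suppose $0\vec h z\equiv_00\vec h'z'$. Then for each $v\in F$ there is exactly one node $\theta v\in T$ with $z'(\theta v)=z(v)$, and $\theta$ is a tree isomorphism from $F$ onto a subtree that carries $\vec h z$ to $\vec h'z'$.
\end{lemma}

\begin{proof}
By \eqref{eq:zero}, $z\sim z'$, $h_i\sim h'_i$ and $z+h_i\sim z'+h'_i$ for all $i$. The marker $z$ is nonzero on all of $F$, so its hull is $F$. By (C2) there is a tree isomorphism $\theta:F\to F'$ that carries $z$ to $z'$. So $z'$ vanishes off $F'$ and takes the value $z(v)$ at $\theta v$. The values $z(v)$ are distinct and nonzero, so $\theta v$ is the only node where $z'$ equals $z(v)$.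

Fix $i$. We show that $\theta$ carries $h_i$ to $h'_i$. Since $h_i\sim h'_i$, all values of $h'_i$ lie in $E_0$. Since $z(v)\notin E_0$ and $h_i(v)\in E_0$ for $v\in F$, the support of $z+h_i$ is $F$. By (C2) there is a tree isomorphism $\theta_i$ with domain $F$ that carries $z+h_i$ to $z'+h'_i$. For $v\in F$,
\[
z'(\theta_iv)=z(v)+h_i(v)+h'_i(\theta_iv)\in z(v)+E_0 .
\]
The values of $z'$ are $0$ and the $z(u)$, $u\in F$, and among these only $z(v)$ lies in the coset $z(v)+E_0$. So $z'(\theta_iv)=z(v)$, and therefore $\theta_iv=\theta v$. Thus $\theta=\theta_i$ carries both $z$ to $z'$ and $z+h_i$ to $z'+h'_i$. By (C1) it carries $h_i$ to $h'_i$.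
\end{proof}

The second difficulty concerns ranks. Suppose $0\vec h\equiv_{\delta+1}0\vec h'$. After we play a marker only $\equiv_\delta$ remains, and induction gives a map that is $\omega\delta$-correct, while we need $\omega(\delta+1)$-correctness. As in Example~\ref{ex:ranks}, a finite excess of rank over $\omega\delta$ can be turned into depth, which tree isomorphisms preserve: we let the marker cover chains that descend to rank $\omega\delta$. A chain gives only a lower bound for the rank of the image of its top node. A challenge on the other side gives the opposite bound, but possibly for a different map, and finiteness of the hulls reconciles the two.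

\begin{proof}[Proof of Proposition~\ref{prop:dictionary}(b)]
We use induction on $\gamma\ge1$, for tuples of all lengths. Let $F_0=F(\vec h)$ and $F'_0=F(\vec h')$.

\emph{Successor case.} Let $\gamma=\delta+1$, where $\delta=0$ or the statement holds for $\delta$, and let $0\vec h\equiv_{\delta+1}0\vec h'$.

\emph{Step 1: a finite threshold.} Choose $K\in\omega$ larger than every $k\in\omega$ such that some node of $F_0\cup F'_0$ has rank $\omega\delta+k$, and put $\tau(v)=\min(\operatorname{rk}v,\omega\delta+K)$. A node of $F_0\cup F'_0$ with rank at least $\omega\delta+K$ has rank at least $\omega(\delta+1)$. So a tree isomorphism $F_0\to F'_0$ that preserves $\tau$ is $\omega(\delta+1)$-correct.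

\emph{Step 2: the challenge.} For each $v\in F_0$ with $\operatorname{rk}v\ge\omega\delta$, write $\tau(v)=\omega\delta+k_v$ with $k_v\le K$. By (T2) choose a chain $v=v_0,v_1,\dots,v_{k_v}$ in which $v_j$ is a child of $v_{j-1}$ of rank $\omega\delta+(k_v-j)$ for $1\le j\le k_v$. The last node satisfies $\operatorname{rk}v_{k_v}\ge\omega\delta$. Let $F$ be the union of $F_0$ and all these chains, which is a subtree, and let $z$ be a marker for $\vec h$ on $F$. Take $z'$ with $0\vec hz\equiv_\delta0\vec h'z'$. Then $0\vec hz\equiv_00\vec h'z'$, and Lemma~\ref{lem:marker} gives a tree isomorphism $\theta$ on $F$ that carries $\vec h$ to $\vec h'$. By (C2), $\theta$ maps $F_0$ onto $F'_0$.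

\emph{Step 3: $\theta$ is $\omega\delta$-correct.} For $\delta=0$ there is nothing to prove. For $\delta\ge1$, induction gives an $\omega\delta$-correct map $\psi$ that carries $\vec hz$ to $\vec h'z'$. Its domain contains $\operatorname{supp}z=F$, and $z'(\psi v)=z(v)$ for $v\in F$. By the uniqueness in Lemma~\ref{lem:marker}, $\psi$ agrees with $\theta$ on $F$.

\emph{Step 4: $\tau(\theta v)\ge\tau(v)$ for $v\in F_0$.} If $\operatorname{rk}v<\omega\delta$, then $\operatorname{rk}\theta v=\operatorname{rk}v$ by Step 3. Otherwise $\operatorname{rk}\theta(v_{k_v})\ge\omega\delta$ by Step 3, and $\theta(v_{k_v})$ lies $k_v$ levels below $\theta v$. By (T1), $\operatorname{rk}\theta v\ge\omega\delta+k_v$. As $k_v\le K$, this gives $\tau(\theta v)\ge\omega\delta+k_v=\tau(v)$.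

\emph{Step 5: equality.} The number $K$ and the function $\tau$ do not change when $\vec h$ and $\vec h'$ are exchanged. So Steps 2--4 also give a bijection $\theta':F'_0\to F_0$ with $\tau(\theta'w)\ge\tau(w)$ for all $w\in F'_0$. Then $\pi=\theta'\circ\theta|_{F_0}$ is a permutation of the finite set $F_0$, so $\pi^m=\mathrm{id}$ for some $m\ge1$. For $v\in F_0$,
\[
\tau(v)\le\tau(\theta v)\le\tau(\pi v)\le\tau(\pi^2v)\le\dots\le\tau(\pi^mv)=\tau(v).
\]
Hence $\theta|_{F_0}$ preserves $\tau$. By Step 1 it witnesses $\vec h\approx_{\delta+1}\vec h'$.

\emph{Limit case.} Let $0\vec h\equiv_\gamma0\vec h'$ with $\gamma$ a limit. For $1\le\delta<\gamma$ let $W_\delta$ be the set of witnesses $F_0\to F'_0$ for $\vec h\approx_\delta\vec h'$. These sets are finite, nonempty by induction, and decreasing in $\delta$, so some $\theta$ lies in all of them. Suppose $\min(\operatorname{rk}\theta v,\omega\gamma)\ne\min(\operatorname{rk}v,\omega\gamma)$ for some $v$. Then the smaller of the ranks $\operatorname{rk}v\neq\operatorname{rk}\theta v$ is below $\omega\gamma$, hence below $\omega\delta$ for some $\delta\in[1,\gamma)$, and $\theta$ is not $\omega\delta$-correct. This contradiction shows that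 $\theta$ witnesses $\vec h\approx_\gamma\vec h'$.
\end{proof}

\section{The Scott rank of $H$ and the proof of the theorem}\label{sec:proof}

\begin{proposition}\label{prop:rankH}
$\operatorname{sr}(H)=\sup\{\beta+2:\beta<\eta\}$.
\end{proposition}

\begin{proof}
\emph{Upper bound.} Consider a pair of nonempty isometric tuples with $\operatorname{sr}\ne-1$. After translating, it has the form $0\vec h,0\vec h'$. Suppose $0\vec h\equiv_\eta0\vec h'$. Since $\eta\ge1$, Proposition~\ref{prop:dictionary}(b) gives an $\omega\eta$-correct witness. By (T3) it preserves ranks exactly, so it witnesses $\vec h\approx_\gamma\vec h'$ for every $\gamma$. By Proposition~\ref{prop:dictionary}(a), $\operatorname{sr}(0\vec h,0\vec h')=-1$, a contradiction. So $\operatorname{sr}(0\vec h,0\vec h')\le\eta$, and by Lemma~\ref{lem:values} it equals $\beta+1$ for some $\beta<\eta$. The pair contributes $\beta+2$ to the supremum that defines $\operatorname{sr}(H)$.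

\emph{Lower bound.} Let $\beta<\eta$. Since $\omega\beta+1<\omega(\beta+1)\le\omega\eta$, the root has children $v$ and $w$ of ranks $\omega\beta$ and $\omega\beta+1$. Fix $e\in E\setminus\{0\}$. The hulls of $e\mathbf 1_v$ and $e\mathbf 1_w$ are $\{r,v\}$ and $\{r,w\}$, and the only tree isomorphism between them sends $v$ to $w$. It carries $e\mathbf 1_v$ to $e\mathbf 1_w$ and is $\omega\beta$-correct. It is not $\omega(\beta+1)$-correct, since the two ranks are distinct and below $\omega(\beta+1)$. By the two parts of Proposition~\ref{prop:dictionary}, $(0,e\mathbf 1_v)\equiv_\beta(0,e\mathbf 1_w)$ and $(0,e\mathbf 1_v)\not\equiv_{\beta+1}(0,e\mathbf 1_w)$. So this pair is isometric, has $\operatorname{sr}=\beta+1$, and contributes $\beta+2$.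
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) For $\eta=0$ take a one-point space. For $1\le\eta<\omega_1$ apply Proposition~\ref{prop:reduction} to the group $H$ of Section~\ref{sec:tree} and use Proposition~\ref{prop:rankH}. For $\eta=\alpha+1$ the supremum is $\sup\{\beta+2:\beta\le\alpha\}=\alpha+2$.

(2) Necessity is Lemma~\ref{lem:values}. Conversely, let $\sigma$ be a countable ordinal that is neither $1$ nor the successor of a limit. Then $\sigma=0$, or $\sigma$ is a limit, or $\sigma$ is the successor of a successor, say $\sigma=\alpha+2$. Apply (1) with $\eta=0$, $\eta=\sigma$, $\eta=\alpha+1$, respectively. The first and third cases were computed in (1). For limit $\sigma$, each $\beta<\sigma$ satisfies $\beta<\beta+2<\sigma$, so $\sup\{\beta+2:\beta<\sigma\}=\sigma$.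
\end{proof}

\begin{remark}[Larger spaces]
Countability of $\eta$ was used only to make $T$, $H$ and $X$ countable. Let $\eta\ge1$ be any ordinal with $|\eta|\le2^{\aleph_0}$, and let $\kappa=\max(|\eta|,\aleph_0)$. Then $T$ and $H$ have cardinality $\kappa$, and the countability of $H$ entered at two places. First, $\nu$ needs countably many $\sim$-classes. This holds for every $\eta$, because a class is determined by the isomorphism type of a finite rooted tree with labels in the countable group $E$. Second, we need a linear map $\Theta:H\to C$ with $\Theta(h)\notin B$ for $h\ne0$. The quotient $C/B$ has cardinality $2^{\aleph_0}$, and an infinite $\mathbb F_2$-vector space has dimension equal to its cardinality, so we can send a basis of $H$ injectively to a family in $C$ that is linearly independent modulo $B$. The same proof therefore gives an ultrahomogeneous metric space $X$ of cardinality $\kappa$ with $\overline X$ locally compact and $\operatorname{sr}(\overline X)=\sup\{\beta+2:\beta<\eta\}$.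
\end{remark}

\begin{thebibliography}{1}
\bibitem{Doucha} Michal Doucha, \emph{Scott rank of Polish metric spaces}, arXiv:1402.1086 (2014).
\end{thebibliography}
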